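\title{The graded Lie algebra of the relative completion of the mapping class group is not Koszul}

\begin{abstract}
Let $\mathfrak u_g$ be the Lie algebra of the prounipotent part of the relative completion of the mapping class group of a closed surface of genus $g$, and let $\mathfrak t_g$ be the Malcev Lie algebra of the Torelli group. We show that for every $g\ge 4$ the graded Lie algebra $\mathrm{Gr}\,\mathfrak u_g$ is not Koszul, which answers a question left open by Kupers and Randal-Williams. For $g\le w\le 2g-2$ its homology in degree $w-1$ and weight $w$ contains the representation $V_{(w,w,1^{2g-2-w})}$ of $\mathrm{Sp}_{2g}$ exactly once, and the same holds for $\mathrm{Gr}\,\mathfrak t_g$. A cocharacter of $\mathrm{Sp}_{2g}$ cuts out an extremal subalgebra whose homology is a direct summand of the homology of the whole Lie algebra. One cocharacter gives a Heisenberg algebra of dimension $2g-3$, which has homology off the diagonal. Another gives the positive part of a twisted loop algebra, and this shows that the homology is nonzero in every degree.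
\end{abstract}

\section{Introduction}

\subsection{Two Lie algebras attached to the Torelli group}

Let $\Sigma_g$ be a closed oriented surface of genus $g$, let $\Gamma_g$ be its mapping class group, and let $\rho\colon\Gamma_g\to\mathrm{Sp}_{2g}(\mathbb Z)\subset\mathrm{Sp}_{2g}(\mathbb Q)$ be the action on $H_1(\Sigma_g;\mathbb Z)$. The kernel of $\rho$ is the Torelli group $T_g$. There are two ways to replace $T_g$ by a pronilpotent Lie algebra over $\mathbb Q$.

The first uses $T_g$ alone. The Malcev completion of $T_g$ is the universal prounipotent $\mathbb Q$-group with a homomorphism from $T_g$ to its rational points; we write $\mathfrak t_g$ for its Lie algebra. The second uses $\Gamma_g$ and $\rho$. The relative completion of $\Gamma_g$ with respect to $\rho$ is the universal proalgebraic $\mathbb Q$-group $\mathcal G_g$ that is an extension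
\[
1\to\mathcal U_g\to\mathcal G_g\to\mathrm{Sp}_{2g}\to 1
\]
with $\mathcal U_g$ prounipotent and comes with a homomorphism $\Gamma_g\to\mathcal G_g(\mathbb Q)$ lifting $\rho$. We write $\mathfrak u_g$ for the Lie algebra of $\mathcal U_g$. The group $T_g$ maps to $\mathcal U_g(\mathbb Q)$, and this induces a homomorphism $\mathfrak t_g\to\mathfrak u_g$.

We study the associated graded Lie algebras of the lower central series,
\[
\mathrm{Gr}\,\mathfrak t_g=\bigoplus_{w\ge1}\mathrm{Gr}^w\mathfrak t_g,\qquad \mathrm{Gr}\,\mathfrak u_g=\bigoplus_{w\ge1}\mathrm{Gr}^w\mathfrak u_g .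
\]
The grading by $w$ is called the \emph{weight}. Like every associated graded of a lower central series, these Lie algebras are generated in weight $1$.

\subsection{Koszul Lie algebras}\label{sec:koszul}

Let $\mathfrak g=\bigoplus_{w\ge1}\mathfrak g_w$ be a graded Lie algebra with finite-dimensional pieces, placed in homological degree $0$. Its homology $H_p(\mathfrak g)=\mathrm{Tor}_p^{U(\mathfrak g)}(\mathbb Q,\mathbb Q)$ is computed by the Chevalley--Eilenberg complex $C_p(\mathfrak g)=\Lambda^p\mathfrak g$, with
\[
\partial(x_1\wedge\dots\wedge x_p)=\sum_{i<j}(-1)^{i+j+1}[x_i,x_j]\wedge x_1\wedge\dots\widehat{x_i}\dots\widehat{x_j}\dots\wedge x_p .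
\]
The differential preserves the total weight, and $H_p(\mathfrak g)_w$ denotes the part of degree $p$ and weight $w$. We call $\mathfrak g$ \emph{Koszul} if $H_p(\mathfrak g)_w=0$ whenever $p\ne w$, and \emph{Koszul in weight $\le W$} if this holds for all $w\le W$.

Three standard facts say what this condition measures.
\begin{itemize}
\item[(K0)] $C_p(\mathfrak g)_w=0$ for $p>w$, and $C_w(\mathfrak g)_w=\Lambda^w\mathfrak g_1$. Hence homology lives in $p\le w$, and $H_w(\mathfrak g)_w$ is a subspace of $\Lambda^w\mathfrak g_1$.
\item[(K1)] $H_1(\mathfrak g)=\mathfrak g/[\mathfrak g,\mathfrak g]$. It is concentrated in weight $1$ exactly when $\mathfrak g_1$ generates $\mathfrak g$.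
\item[(K2)] If $\mathfrak g_1$ generates $\mathfrak g$, write $\mathfrak g=F/R$ with $F$ the free Lie algebra on $\mathfrak g_1$. Then $H_2(\mathfrak g)\cong R/[F,R]$. It is concentrated in weight $2$ exactly when $\mathfrak g$ is \emph{quadratically presented}, that is, when the ideal $R$ is generated by $R_2=\ker(\Lambda^2\mathfrak g_1\to\mathfrak g_2)$.
\end{itemize}
So a Koszul Lie algebra has its generators in weight $1$, its relations in weight $2$, its relations among relations in weight $3$, and so on: each lies in the lowest weight allowed by (K0). The two extreme cases are Koszul. A free Lie algebra on a space in weight $1$ has no homology in degrees $p\geq2$. An abelian Lie algebra $W$ in weight $1$ has $H_p=\Lambda^pW$ in weight $p$. The next example is a central extension of the abelian one, and the paper rests on it.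

\begin{example}[Heisenberg algebras]\label{ex:heis}
Let $(W,\omega)$ be a symplectic vector space of dimension $2m\geq2$. The Heisenberg algebra is $\mathfrak h(W)=W\oplus\mathbb Qz$, with $W$ in weight $1$, with $z$ central of weight $2$, and with $[x,y]=\omega(x,y)z$. A wedge of basis vectors contains $z$ at most once, so the weight $w$ part of the Chevalley--Eilenberg complex has two terms:
\[
\Lambda^wW\ \ (p=w)\quad\xrightarrow{\ \partial\ }\quad z\wedge\Lambda^{w-2}W\ \ (p=w-1).
\]
The differential is $\partial\xi=z\wedge c(\xi)$, where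
\[
c(x_1\wedge\dots\wedge x_w)=\sum_{i<j}(-1)^{i+j+1}\omega(x_i,x_j)\,x_1\wedge\dots\widehat{x_i}\dots\widehat{x_j}\dots\wedge x_w
\]
is the contraction with $\omega$. Therefore
\[
H_{w-1}(\mathfrak h(W))_w\cong\mathrm{coker}\big(c\colon\Lambda^wW\to\Lambda^{w-2}W\big).
\]
The numbers $\binom{2m}{k}$ decrease strictly for $m\le k\le 2m$ and vanish for $k>2m$. So $\binom{2m}{w-2}>\binom{2m}{w}$ for $m\le w-2\le 2m$, and the cokernel is nonzero for $m+2\le w\le 2m+2$. No Heisenberg algebra is Koszul.
\end{example}

\subsection{The question}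

The following facts are known for $g\ge4$.
\begin{itemize}
\item[(F1)] (Hain) $\mathrm{Gr}\,\mathfrak t_g$ and $\mathrm{Gr}\,\mathfrak u_g$ are quadratically presented.
\item[(F2)] The natural map gives a central extension $\mathbb Q[2]\to\mathrm{Gr}\,\mathfrak t_g\to\mathrm{Gr}\,\mathfrak u_g$, where $\mathbb Q[2]$ is one-dimensional and concentrated in weight $2$.
\item[(F3)] $\mathrm{Gr}\,\mathfrak t_g$ and $\mathrm{Gr}\,\mathfrak u_g$ are Koszul in weight $\le g/3$.
\item[(F4)] $\mathrm{Gr}\,\mathfrak t_g$ is not Koszul.
\end{itemize}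
Kupers and Randal-Williams \cite{KRW} leave open whether it is possible that $\mathrm{Gr}\,\mathfrak u_g$ is Koszul. No range of $g$ is specified there. We read the question as follows: \emph{is there some $g\ge4$ for which $\mathrm{Gr}\,\mathfrak u_g$ is Koszul?}

The four facts are consistent with the answer yes. Let $\zeta$ span $\mathbb Q[2]$. Since $\zeta$ is central, there is a short exact sequence of complexes
\[
0\to\zeta\wedge C_{*-1}(\mathrm{Gr}\,\mathfrak u_g)\to C_*(\mathrm{Gr}\,\mathfrak t_g)\to C_*(\mathrm{Gr}\,\mathfrak u_g)\to0 .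
\]
If $\mathrm{Gr}\,\mathfrak u_g$ were Koszul, the long exact sequence would show that all off-diagonal homology of $\mathrm{Gr}\,\mathfrak t_g$ lies in $p=w-1$ and equals the cokernel of the connecting map $H_w(\mathrm{Gr}\,\mathfrak u_g)_w\to H_{w-2}(\mathrm{Gr}\,\mathfrak u_g)_{w-2}$. This is the shape of Example~\ref{ex:heis}, where the quotient $W=\mathfrak h(W)/\mathbb Qz$ is Koszul and the central element alone destroys Koszulness, beginning in a weight that grows linearly with $m$. One may therefore guess that $\zeta$ is responsible for (F4) and that dividing it out repairs the defect. The guess is wrong. A Heisenberg algebra does obstruct Koszulness, but its center is not $\mathbb Q\zeta$, and it survives in $\mathrm{Gr}\,\mathfrak u_g$.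

\subsection{Results}

The group $\mathrm{Sp}_{2g}$ acts algebraically on both Lie algebras and on their homology (Section~\ref{sec:setup}). Its irreducible algebraic representations $V_\mu$ are indexed by partitions $\mu$ with at most $g$ rows; $1^r$ stands for $r$ rows of length one.

\begin{theorem}\label{thm:A}
Let $g\ge4$ and $g\le w\le 2g-2$. Then $H_{w-1}(\mathrm{Gr}\,\mathfrak u_g)_w\ne0$. More precisely, it contains $V_{(w,w,1^{2g-2-w})}$ with multiplicity exactly one. The same holds for $\mathrm{Gr}\,\mathfrak t_g$. Hence neither Lie algebra is Koszul in weight $\le g$.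
\end{theorem}

In particular $H_{g-1}(\mathrm{Gr}\,\mathfrak u_g)_g\ne0$, so $\mathrm{Gr}\,\mathfrak u_g$ is not Koszul for any $g\ge4$, and the answer to the question is no.

\begin{corollary}\label{cor:W}
Let $W_g$ be the largest $W$ such that $\mathrm{Gr}\,\mathfrak u_g$ is Koszul in weight $\le W$. Then $\max(3,\lfloor g/3\rfloor)\le W_g\le g-1$ for $g\ge4$. In particular $W_4=3$.
\end{corollary}

For $g\ge5$ we do not determine the exact value of $W_g$. The classes in Theorem~\ref{thm:A} have degree at most $2g-3$. The second theorem shows that the failure of Koszulness is not confined to finitely many degrees.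

\begin{theorem}\label{thm:B}
Let $g\ge4$. Then $H_p(\mathrm{Gr}\,\mathfrak u_g)\ne0$ for every $p\ge0$. For every $p>(2g-1)(g-2)$ there is some $w\ne p$ with $H_p(\mathrm{Gr}\,\mathfrak u_g)_w\ne0$. The same holds for $\mathrm{Gr}\,\mathfrak t_g$.
\end{theorem}

Of the facts above, Theorem~\ref{thm:A} uses only (F2). Corollary~\ref{cor:W} adds (F1) and (F3), and Theorem~\ref{thm:B} uses (F1) and (F2). Fact (F4) is not used.

After the setup in Section~\ref{sec:setup}, Section~\ref{sec:four} shows the idea in genus four. All that we need from topology is that one bracket in weight $2$ vanishes and another does not (Section~\ref{sec:brackets}). Section~\ref{sec:extremal} defines extremal subalgebras. Sections~\ref{sec:heis} and~\ref{sec:loop} identify two of them and prove the theorems.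

\section{The Torelli group and the symplectic action}\label{sec:setup}

\subsection{Notation}

Let $H=H_1(\Sigma_g;\mathbb Q)$ and $H_{\mathbb Z}=H_1(\Sigma_g;\mathbb Z)$. Fix a symplectic basis $a_1,b_1,\dots,a_g,b_g$ of $H_{\mathbb Z}$, with $\omega(a_i,b_i)=1$, and write also $\omega=\sum_ia_i\wedge b_i\in\Lambda^2H$. Put
\[
V=\Lambda^3H/(H\wedge\omega),
\]
and denote elements of $\Lambda^3H$ and their images in $V$ by the same symbols.

The diagonal torus of $\mathrm{Sp}_{2g}=\mathrm{Sp}(H)$ acts on $a_i$ through the character $\varepsilon_i$ and on $b_i$ through $-\varepsilon_i$. Characters of this torus are always called \emph{torus weights}; the word \emph{weight} alone refers to the lower central series grading. The positive roots are $\varepsilon_i\pm\varepsilon_j$ $(i<j)$ and $2\varepsilon_i$, and $V_\mu$ has highest torus weight $\mu_1\varepsilon_1+\dots+\mu_g\varepsilon_g$. Finite-dimensional algebraic representations of $\mathrm{Sp}_{2g}$ are completely reducible.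

\subsection{Classical inputs}

Let $\pi=\pi_1(\Sigma_g,*)$. We write $\gamma_kG$ for the lower central series of a group $G$, so that $\gamma_1G=G$ and $\gamma_{k+1}G=[G,\gamma_kG]$; the group commutator makes $\mathrm{Gr}\,G=\bigoplus_k\gamma_kG/\gamma_{k+1}G$ a graded Lie ring. The pointed Torelli group $T_{g,*}$ consists of the mapping classes of $(\Sigma_g,*)$ that act trivially on $H_{\mathbb Z}$. It acts on $\pi$. Forgetting the point gives a surjection $T_{g,*}\to T_g$ whose kernel is $\pi$, acting on $\pi$ by inner automorphisms. We use the following results, valid for $g\ge3$; for (J1) and (J2) see \cite{J80,J83,J85}.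
\begin{itemize}
\item[(Q)] (Quillen) $\mathrm{Gr}\,\mathfrak t_g\cong\mathrm{Gr}\,T_g\otimes\mathbb Q$.
\item[(L)] (Labute) $L:=\mathrm{Gr}\,\pi\otimes\mathbb Q$ is the quotient of the free Lie algebra on $H$ by the ideal generated by $\sum_i[a_i,b_i]$.
\item[(J1)] (Johnson) $T_g$ is finitely generated, and the Johnson homomorphism $\tau$ induces a $\Gamma_g$-equivariant isomorphism $H_1(T_g;\mathbb Q)\cong V$. For the pointed group, $\tau\colon T_{g,*}\to\Lambda^3H_{\mathbb Z}$ is surjective and compatible with $T_{g,*}\to T_g$. It describes the action on $\pi/\gamma_3\pi$: up to a global sign, the map $H\to L_2$ induced by $\tilde h\mapsto\varphi(\tilde h)\tilde h^{-1}$ is $D_{\tau(\varphi)}$, where $D$ depends linearly on its subscript and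
\[
D_{x\wedge y\wedge z}(h)=\omega(x,h)[y,z]+\omega(y,h)[z,x]+\omega(z,h)[x,y].
\]
\item[(J2)] (Johnson) Let $c,c'$ be disjoint homologous simple closed curves that cobound a subsurface of genus one, let $T_c,T_{c'}$ be the Dehn twists, and let $\alpha,\beta$ be a symplectic pair in that subsurface. Then $\tau(T_cT_{c'}^{-1})=\pm\,\alpha\wedge\beta\wedge[c]$.
\item[(J3)] (Johnson, Morita) Let $A_k\subset T_{g,*}$ be the subgroup acting trivially on $\pi/\gamma_{k+1}\pi$, so that $A_1=T_{g,*}$. For $\varphi\in A_k$, the assignment $h\mapsto\varphi(\tilde h)\tilde h^{-1}\in\gamma_{k+1}\pi/\gamma_{k+2}\pi$, with $\tilde h\in\pi$ a lift of $h\in H_{\mathbb Z}$, extends to a derivation $\delta_k(\varphi)$ of $L$ that raises the degree by $k$. The map $\delta_k$ is a homomorphism from $A_k$ to the additive group of such derivations, and it vanishes on $A_{k+1}$. If $\varphi\in A_j$ and $\psi\in A_k$, then $[\varphi,\psi]\in A_{j+k}$ and $\delta_{j+k}([\varphi,\psi])=\pm[\delta_j(\varphi),\delta_k(\psi)]$. In particular $\gamma_kT_{g,*}\subset A_k$.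
\end{itemize}

\subsection{The action of $\mathrm{Sp}_{2g}$}

The proof decomposes everything by torus weight, so we need an action of the algebraic group $\mathrm{Sp}_{2g}$ and not only of $\mathrm{Sp}_{2g}(\mathbb Z)$. The bridge is the theorem of Borel that $\mathrm{Sp}_{2g}(\mathbb Z)$ is Zariski dense in $\mathrm{Sp}_{2g}$. It implies that a subspace of an algebraic representation that is stable under $\mathrm{Sp}_{2g}(\mathbb Z)$ is stable under $\mathrm{Sp}_{2g}$, and that a linear map of algebraic representations that commutes with $\mathrm{Sp}_{2g}(\mathbb Z)$ commutes with $\mathrm{Sp}_{2g}$, because both conditions on a group element are Zariski closed.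

\begin{lemma}\label{lem:action}
Let $g\ge4$. The group $\mathrm{Sp}_{2g}$ acts algebraically on $\mathrm{Gr}\,\mathfrak t_g$ and on $\mathrm{Gr}\,\mathfrak u_g$ by graded Lie algebra automorphisms, compatibly with the map in \textup{(F2)}. In weight $1$ both Lie algebras are $V$ with its standard action. The kernel $\mathbb Q[2]$ is the trivial representation, and so has torus weight $0$.
\end{lemma}

\begin{proof}
The group $\Gamma_g$ acts on $T_g$ by conjugation, hence on $\mathrm{Gr}\,\mathfrak t_g$. Inner automorphisms of $T_g$ act trivially on $\mathrm{Gr}\,T_g$, so the action factors through $\mathrm{Sp}_{2g}(\mathbb Z)$. By (Q) and (J1), $\mathrm{Gr}^1\mathfrak t_g=V$. The iterated bracket $V^{\otimes w}\to\mathrm{Gr}^w\mathfrak t_g$ is surjective and $\mathrm{Sp}_{2g}(\mathbb Z)$-equivariant. Its kernel is stable under $\mathrm{Sp}_{2g}(\mathbb Z)$, hence under $\mathrm{Sp}_{2g}$, and this makes $\mathrm{Gr}^w\mathfrak t_g$ an algebraic representation. The bracket $\mathrm{Gr}^i\mathfrak t_g\otimes\mathrm{Gr}^j\mathfrak t_g\to\mathrm{Gr}^{i+j}\mathfrak t_g$ commutes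 with $\mathrm{Sp}_{2g}(\mathbb Z)$, hence with $\mathrm{Sp}_{2g}$.

The group $\Gamma_g$ acts on $\mathcal U_g$ by conjugation through $\Gamma_g\to\mathcal G_g(\mathbb Q)$, and $T_g\to\mathcal U_g(\mathbb Q)$ is equivariant. So the kernel $\mathbb Q[2]$ of $\mathrm{Gr}\,\mathfrak t_g\to\mathrm{Gr}\,\mathfrak u_g$ is stable under $\mathrm{Sp}_{2g}(\mathbb Z)$, hence under $\mathrm{Sp}_{2g}$, and the action passes to the quotient $\mathrm{Gr}\,\mathfrak u_g$. A one-dimensional representation of $\mathrm{Sp}_{2g}$ is trivial, because the group is connected and its Lie algebra is simple. Since the kernel lies in weight $2$, the two Lie algebras agree in weight $1$.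
\end{proof}

From now on $g\ge4$, and $\mathfrak g=\bigoplus_{w\ge1}\mathfrak g_w$ denotes either $\mathrm{Gr}\,\mathfrak t_g$ or $\mathrm{Gr}\,\mathfrak u_g$. The differential of $C_*(\mathfrak g)$ is $\mathrm{Sp}_{2g}$-equivariant, so each $H_p(\mathfrak g)_w$ is a finite-dimensional algebraic representation.

\section{The idea in genus four}\label{sec:four}

Let $g=4$. For $x\in H$ write $\bar x=a_1\wedge a_2\wedge x\in V=\mathfrak g_1$. We will prove in Proposition~\ref{prop:heis} that
\[
[\bar a_3,\bar b_3]=[\bar a_4,\bar b_4]=z\ne0,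
\]
that all other brackets among $\bar a_3,\bar b_3,\bar a_4,\bar b_4$ vanish, and that $z$ commutes with these four elements. Granting this, we exhibit a nonzero class in $H_3(\mathfrak g)_4$. Consider
\[
\xi=z\wedge\bar a_3\wedge\bar a_4\in C_3(\mathfrak g)_4 .
\]
The torus weights of $H\wedge\omega$ are the $\pm\varepsilon_i$, so $\bar a_3$ and $\bar a_4$ are nonzero in $V$; they have different torus weights, so $\xi\ne0$. It is a cycle:
\[
\partial\xi=[z,\bar a_3]\wedge\bar a_4-[z,\bar a_4]\wedge\bar a_3+[\bar a_3,\bar a_4]\wedge z=0 .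
\]
To see that $\xi$ is not a boundary, one has to exclude a preimage in $C_4(\mathfrak g)_4=\Lambda^4V$, a large space on which $\partial$ involves every bracket in weight $2$. Torus weights remove the need to know these brackets. The element $z$ has torus weight $2\varepsilon_1+2\varepsilon_2$, so $\xi$ has torus weight $4\varepsilon_1+4\varepsilon_2+\varepsilon_3+\varepsilon_4$, and $\partial$ preserves torus weights. The space $V$ is spanned by wedges of three basis vectors of $H$. In the torus weight of such a wedge the coefficients of $\varepsilon_1$ and $\varepsilon_2$ add up to at most $2$, with equality only for $\bar a_3,\bar b_3,\bar a_4,\bar b_4$. In a product of four such wedges the sum is $8$ only if all four factors come from this list, so the product is a multiple of $\bar a_3\wedge\bar b_3\wedge\bar a_4\wedge\bar b_4$. Its torus weight is $4\varepsilon_1+4\varepsilon_2$. Hence $\Lambda^4V$ has no vector with the torus weight of $\xi$, the cycle $\xi$ is not a boundary, and $H_3(\mathfrak g)_4\ne0$.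

The argument has three ingredients. A vanishing bracket makes $\xi$ a cycle. A nonvanishing bracket makes $z$ nonzero in $\mathrm{Gr}\,\mathfrak t_g$, and $z$ stays nonzero in $\mathrm{Gr}\,\mathfrak u_g$ because its torus weight is not that of $\mathbb Q[2]$. Finally, the sum of the coefficients of $\varepsilon_1$ and $\varepsilon_2$ is as large as the weight permits, and this confines the computation to the five-dimensional Heisenberg algebra spanned by $\bar a_3,\bar b_3,\bar a_4,\bar b_4,z$. The next two sections treat these ingredients for all $g\ge4$.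

\section{Two brackets in weight two}\label{sec:brackets}

Let
\[
K=\ker\big([\,,]\colon\Lambda^2V\to\mathrm{Gr}^2\mathfrak t_g\big).
\]
By Lemma~\ref{lem:action}, $K$ is stable under $\mathrm{Sp}_{2g}$ and under its Lie algebra $\mathfrak{sp}(H)$. Permutations of the pairs $(a_i,b_i)$ lie in $\mathrm{Sp}_{2g}$, so it suffices to prove each of the next two lemmas for one choice of indices.

\begin{lemma}\label{lem:zero}
For distinct $i,j,k,l$, the element $(a_i\wedge a_j\wedge a_k)\wedge(a_i\wedge a_j\wedge a_l)$ lies in $K$.
\end{lemma}

Commuting elements of $T_g$ give elements of $K$. Those provided by (J2) involve classes $b_i$, so we first produce such an element and then move it with $\mathfrak{sp}(H)$.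

\begin{proof}
Build $\Sigma_g$ by gluing cyclically three surfaces $S_1,S_2,S_3$, each with two boundary circles, of genus $1$, $1$ and $g-3$; the cyclic gluing adds one to the total genus. Let $c_0,c_1,c_2$ be the gluing curves, with $\partial S_1=c_0\cup c_1$ and $\partial S_2=c_1\cup c_2$. They are disjoint, homologous and nonseparating. Take symplectic pairs $a_3,b_3$ in $S_1$ and $a_4,b_4$ in $S_2$, and put $a_1=[c_0]$. The class $a_1$ is primitive and orthogonal to the two pairs, so these five classes extend to a symplectic basis of $H_{\mathbb Z}$. Since $\mathrm{Sp}_{2g}(\mathbb Z)$ permutes such bases transitively and preserves $K$, we may assume that this is the fixed basis.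

By (J2), the elements $T_{c_0}T_{c_1}^{-1}$ and $T_{c_1}T_{c_2}^{-1}$ of $T_g$ have $\tau$-values $\pm a_1\wedge a_3\wedge b_3$ and $\pm a_1\wedge a_4\wedge b_4$. They commute, because twists about disjoint curves commute. By (Q), the bracket of their classes in $\mathrm{Gr}^1\mathfrak t_g$ is the class of their group commutator, which is trivial. So
\[
v_0=(a_1\wedge a_3\wedge b_3)\wedge(a_1\wedge a_4\wedge b_4)\in K .
\]
For $u,v\in H$ let $S_{u,v}(h)=\omega(u,h)v+\omega(v,h)u$. Expanding gives $\omega(S_{u,v}h,h')+\omega(h,S_{u,v}h')=0$, so $S_{u,v}\in\mathfrak{sp}(H)$. The map $S_{a_2,a_3}$ sends $b_3\mapsto a_2$, $b_2\mapsto a_3$ and kills the other basis vectors; $S_{a_2,a_4}$ sends $b_4\mapsto a_2$, $b_2\mapsto a_4$ and kills the others. They act on wedges as derivations, so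
\[
S_{a_2,a_4}S_{a_2,a_3}v_0=S_{a_2,a_4}\big((a_1\wedge a_3\wedge a_2)\wedge(a_1\wedge a_4\wedge b_4)\big)=(a_1\wedge a_3\wedge a_2)\wedge(a_1\wedge a_4\wedge a_2).
\]
This equals $(a_1\wedge a_2\wedge a_3)\wedge(a_1\wedge a_2\wedge a_4)$, and it lies in $K$.
\end{proof}

\begin{lemma}\label{lem:nonzero}
For distinct $i,j,k$, the element $(a_i\wedge a_j\wedge a_k)\wedge(a_i\wedge a_j\wedge b_k)$ does not lie in $K$.
\end{lemma}

To detect a nonzero bracket we let mapping classes act on the nilpotent quotients of $\pi$. The difficulty is that $T_g$ acts on $\pi$ only up to inner automorphisms. So we compute in $T_{g,*}$ and then show that the answer is not an inner derivation.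

\begin{proof}
Take $(i,j,k)=(1,2,3)$. By (J1) there are $\varphi,\psi\in T_{g,*}$ with $\tau(\varphi)=a_1\wedge a_2\wedge a_3$ and $\tau(\psi)=a_1\wedge a_2\wedge b_3$, and $\delta_1(\varphi)=\pm D$, $\delta_1(\psi)=\pm D'$, where
\begin{align*}
D&\colon\ b_1\mapsto[a_2,a_3],\quad b_2\mapsto[a_3,a_1],\quad b_3\mapsto[a_1,a_2],\\
D'&\colon\ b_1\mapsto[a_2,b_3],\quad b_2\mapsto[b_3,a_1],\quad a_3\mapsto-[a_1,a_2],
\end{align*}
and all other basis vectors go to $0$. We compute
\[
[D,D'](b_1)=D([a_2,b_3])-D'([a_2,a_3])=[a_2,[a_1,a_2]]+[a_2,[a_1,a_2]]=2[a_2,[a_1,a_2]].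
\]
This element is nonzero in the free Lie algebra on $H$, since in the tensor algebra $[a_2,[a_1,a_2]]=2a_2a_1a_2-a_2a_2a_1-a_1a_2a_2$. By (L), $L_3$ is the quotient of the degree $3$ part of the free Lie algebra by $[H,\sum_i[a_i,b_i]]$, whose torus weights are among the $\pm\varepsilon_i$. So $[D,D'](b_1)$ is a nonzero element of $L_3$ of torus weight $\varepsilon_1+2\varepsilon_2$.

Suppose that the element in the statement lies in $K$. By (Q), the image of $[\varphi,\psi]$ in $\gamma_2T_g/\gamma_3T_g$ is torsion, so the image of $[\varphi,\psi]^N$ in $T_g$ lies in $\gamma_3T_g$ for some $N\ge1$. The map $\gamma_3T_{g,*}\to\gamma_3T_g$ is surjective, so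
\[
[\varphi,\psi]^N=\kappa\cdot\mathrm{inn}(x)\qquad\text{with }\kappa\in\gamma_3T_{g,*}\subset A_3\text{ and }x\in\pi,
\]
where $\mathrm{inn}(x)$ acts on $\pi$ by conjugation with $x$. Both $[\varphi,\psi]^N$ and $\kappa$ lie in $A_2$, so $\mathrm{inn}(x)\in A_2$. This says that $x$ is central modulo $\gamma_3\pi$. As $L_2=\Lambda^2H/\mathbb Q\omega$, the class $y\in H_{\mathbb Z}$ of $x$ satisfies $y\wedge h\in\mathbb Q\omega$ for all $h\in H$. A bivector $y\wedge h$ has rank at most $2$ and $\omega$ has rank $2g>2$, so $y\wedge h=0$ for all $h$. Hence $y=0$ and $x\in\gamma_2\pi$. Let $u\in L_2$ be the class of $x$. Then $\delta_2(\mathrm{inn}(x))=\mathrm{ad}(u)$ and $\delta_2(\kappa)=0$, so (J3) gives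
\[
\pm N[D,D'](b_1)=[u,b_1].
\]
The component of $[u,b_1]$ of torus weight $\varepsilon_1+2\varepsilon_2$ is $[u',b_1]$, where $u'$ is the component of $u$ of torus weight $2\varepsilon_1+2\varepsilon_2$. The torus weights of $L_2$ are $0$ and $\pm\varepsilon_i\pm\varepsilon_j$ with $i\ne j$, so $u'=0$. This contradicts the first paragraph.
\end{proof}

\section{Extremal subalgebras}\label{sec:extremal}

In Section~\ref{sec:four} we followed the sum of the coefficients of $\varepsilon_1$ and $\varepsilon_2$. This sum is the grading defined by a cocharacter, and any cocharacter can be used in the same way.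

Let $\lambda\colon\mathbb G_m\to\mathrm{Sp}_{2g}$ be a cocharacter. For a representation $E$ let $E(j)$ be the subspace on which $\lambda(s)$ acts by $s^j$; its elements have \emph{$\lambda$-degree} $j$. Let $d$ be the largest $\lambda$-degree that occurs in $V$. Since $\mathfrak g_w$ is an equivariant quotient of $V^{\otimes w}$, its $\lambda$-degrees are at most $dw$; the same bound holds for $C_p(\mathfrak g)_w$ and $H_p(\mathfrak g)_w$. The \emph{extremal subalgebra} of $\lambda$ is the part of $\mathfrak g$ where the bound is attained,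
\[
\mathfrak n^\lambda=\bigoplus_{w\ge1}\mathfrak g_w(dw).
\]
Weights and $\lambda$-degrees both add under the bracket, so $\mathfrak n^\lambda$ is a graded Lie subalgebra. It is stable under the centralizer of $\lambda$ in $\mathrm{Sp}_{2g}$.

\begin{lemma}\label{lem:extremal}
\begin{itemize}
\item[(i)] $\mathfrak n^\lambda$ is generated by $\mathfrak n^\lambda_1=V(d)$.
\item[(ii)] The part of $H_p(\mathfrak g)_w$ of $\lambda$-degree $dw$ is $H_p(\mathfrak n^\lambda)_w$. In particular $H_p(\mathfrak n^\lambda)_w$ is a direct summand of $H_p(\mathfrak g)_w$.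
\item[(iii)] If $d>0$, the map $\mathrm{Gr}\,\mathfrak t_g\to\mathrm{Gr}\,\mathfrak u_g$ restricts to an isomorphism of extremal subalgebras.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The space $\mathfrak g_w$ is spanned by $w$-fold brackets of $\lambda$-homogeneous elements of $V$, and $\mathfrak g_w(dw)$ is spanned by those of total $\lambda$-degree $dw$. Each factor has $\lambda$-degree at most $d$, so each factor lies in $V(d)$.

(ii) The differential preserves the weight and the $\lambda$-degree, so $C_*(\mathfrak g)$ is the direct sum of the subcomplexes $C_*(\mathfrak g)_w(j)$. The subcomplex $C_*(\mathfrak g)_w(dw)$ is spanned by wedges of elements $x_i\in\mathfrak g_{w_i}(j_i)$ with $\sum w_i=w$ and $\sum j_i=dw$. Since $j_i\le dw_i$ for each $i$, all these inequalities are equalities, and each $x_i$ lies in $\mathfrak n^\lambda$. So $C_*(\mathfrak g)_w(dw)=C_*(\mathfrak n^\lambda)_w$.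

(iii) The map is an equivariant surjection, so it is surjective on each $\mathfrak g_w(dw)$. Its kernel has weight $2$ and $\lambda$-degree $0\ne2d$ by Lemma~\ref{lem:action}.
\end{proof}

Part (ii) depends on extremality. For an arbitrary subalgebra the map on homology need not be injective: two independent commuting elements of weight $2$ in a Lie algebra can span a class in $H_1$ of the subalgebra that dies in $H_1(\mathfrak g)$, as every element of weight $2$ does when $\mathfrak g_1$ generates $\mathfrak g$. By (ii), if $\mathfrak g$ is Koszul or quadratically presented, then so is every extremal subalgebra. It remains to choose $\lambda$ so that $\mathfrak n^\lambda$ can be determined from Lemmas~\ref{lem:zero} and~\ref{lem:nonzero}.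

\section{The Heisenberg subalgebra}\label{sec:heis}

Let $\lambda(s)$ multiply $a_1,a_2$ by $s$ and $b_1,b_2$ by $s^{-1}$, and fix the other basis vectors. A vector of torus weight $\sum\nu_i\varepsilon_i$ has $\lambda$-degree $\nu_1+\nu_2$. Put
\[
H''=\langle a_i,b_i: i\ge3\rangle,\qquad m=g-2\ge2 .
\]
The centralizer of $\lambda$ is $M=\mathrm{GL}_2\times\mathrm{Sp}(H'')$, where $\mathrm{GL}_2$ acts on $\langle a_1,a_2\rangle$ by the standard representation and on $\langle b_1,b_2\rangle$ by its dual. The largest $\lambda$-degree in $\Lambda^3H$ is $2$, attained on $a_1\wedge a_2\wedge H''$. Since $\omega$ has $\lambda$-degree $0$, the $\lambda$-degrees in $H\wedge\omega$ are at most $1$. Hence $d=2$, and $x\mapsto\bar x=a_1\wedge a_2\wedge x$ is an isomorphism $H''\cong V(2)$. As an $M$-module, $V(2)=\det\boxtimes H''$. Write $\mathfrak n=\mathfrak n^\lambda$. By Lemma~\ref{lem:extremal}(iii) it is the same for $\mathrm{Gr}\,\mathfrak t_g$ and $\mathrm{Gr}\,\mathfrak u_g$, so we may compute it in $\mathrm{Gr}\,\mathfrak t_g$.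

\subsection{Lefschetz decomposition}

We recall the structure of $\Lambda^\bullet H''$ from \cite[\S17.2]{FH} and \cite[VIII, \S13]{Bou}. Write $V''_\mu$ for the irreducible representations of $\mathrm{Sp}(H'')$. The contraction $c$ of Example~\ref{ex:heis} and multiplication by $\sum_{i\ge3}a_i\wedge b_i$ generate an action of $\mathfrak{sl}_2$ on $\Lambda^\bullet H''$ that commutes with $\mathrm{Sp}(H'')$, and the semisimple element acts on $\Lambda^jH''$ by $j-m$. For $0\le j\le m$ the kernel of $c$ on $\Lambda^jH''$ is the irreducible module $V''_{(1^j)}$, and for $j>m$ it is zero. So $\Lambda^\bullet H''$ is a direct sum of ladders, one for each $0\le j\le m$: the $j$-th ladder has one copy of $V''_{(1^j)}$ in each of the degrees $j,j+2,\dots,2m-j$, and $c$ maps each rung isomorphically onto the rung below and kills the bottom rung. The cokernel of $c$ is the sum of the top rungs. Therefore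
\begin{equation}\label{eq:lef}
\mathrm{coker}\big(c\colon\Lambda^{k+2}H''\to\Lambda^kH''\big)\cong
\begin{cases}
V''_{(1^{2m-k})}&\text{if }m\le k\le 2m,\\
0&\text{otherwise.}
\end{cases}
\end{equation}

\subsection{The structure of $\mathfrak n$}

\begin{proposition}\label{prop:heis}
There is a nonzero $z\in\mathfrak n_2$ with $[\bar x,\bar y]=\omega(x,y)z$ and $[\bar x,z]=0$ for all $x,y\in H''$, and $\mathfrak n=\mathfrak n_1\oplus\mathbb Qz$. Thus $\mathfrak n\cong\mathfrak h(H'')$ is the Heisenberg algebra of dimension $2m+1$. As an $M$-module, $\mathbb Qz=\det^2\boxtimes\mathbb Q$.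
\end{proposition}

\begin{proof}
The kernel of the bracket $\Lambda^2H''\cong\Lambda^2\mathfrak n_1\to\mathfrak n_2$ is stable under $\mathrm{Sp}(H'')$ and contains $a_3\wedge a_4$ by Lemma~\ref{lem:zero}. Since $m\ge2$, the kernel of $c=\omega\colon\Lambda^2H''\to\mathbb Q$ is the irreducible module $V''_{(1,1)}$, and it contains $a_3\wedge a_4$. So the bracket vanishes on $\ker c$ and factors through $c$: there is $z\in\mathfrak n_2$ with $[\bar x,\bar y]=\omega(x,y)z$. By Lemma~\ref{lem:nonzero}, $z=[\bar a_3,\bar b_3]\ne0$. By Lemma~\ref{lem:extremal}(i), $\mathfrak n_2=\mathbb Qz$. The bracket is $M$-equivariant, which gives the action of $M$ on $z$.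

Let $0\ne x\in H''$. Extend $x$ to a symplectic basis of $H''$; since $m\ge2$, a second pair of this basis gives $y,y'$ with $\omega(y,y')=1$ and $\omega(x,y)=\omega(x,y')=0$. By the Jacobi identity,
\[
[\bar x,z]=[\bar x,[\bar y,\bar y']]=[[\bar x,\bar y],\bar y']+[\bar y,[\bar x,\bar y']]=\omega(x,y)[z,\bar y']+\omega(x,y')[\bar y,z]=0 .
\]
By Lemma~\ref{lem:extremal}(i), $\mathfrak n_w=[\mathfrak n_1,\mathfrak n_{w-1}]$ for $w\ge2$, so $\mathfrak n_w=0$ for $w\ge3$.
\end{proof}

\begin{remark}
The hypothesis $g\ge4$ enters through $m\ge2$. For $g=3$ the space $H''$ is a plane, Lemma~\ref{lem:zero} has no content, and there is no pair $y,y'$ as above, so the argument does not show that $z$ is central in $\mathfrak n$. Fact (F2) enters through Lemma~\ref{lem:extremal}(iii). If $z$ were killed in $\mathrm{Gr}\,\mathfrak u_g$, the extremal subalgebra there would be abelian, hence Koszul, and would give no obstruction.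
\end{remark}

\subsection{From $M$-modules to $\mathrm{Sp}_{2g}$-modules}

Lemma~\ref{lem:extremal}(ii) sees only the top $\lambda$-degree of the homology. The following standard fact shows that this is enough to name an irreducible constituent.

\begin{lemma}\label{lem:top}
The largest $\lambda$-degree in $V_\nu$ is $\nu_1+\nu_2$, and $V_\nu(\nu_1+\nu_2)$ is an irreducible $M$-module of highest torus weight $\nu$.
\end{lemma}

\begin{proof}
Decompose $\mathfrak{sp}(H)=\mathfrak s_-\oplus\mathfrak s_0\oplus\mathfrak s_+$ according to the sign of the $\lambda$-degree; then $\mathfrak s_0$ is the Lie algebra of $M$. Positive roots have $\lambda$-degree $\ge0$, so negative roots have $\lambda$-degree $\le 0$ and $\mathfrak s_+$ is spanned by positive root vectors. Hence $\mathfrak s_+$ kills a highest weight vector $v\in V_\nu$, and the Poincar\'e--Birkhoff--Witt theorem gives $V_\nu=U(\mathfrak s_-)U(\mathfrak s_0)v$. The space $U(\mathfrak s_0)v$ has $\lambda$-degree $\nu_1+\nu_2$, and $\mathfrak s_-$ lowers the $\lambda$-degree. So $U(\mathfrak s_0)v$ is the part of top $\lambda$-degree.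 It is a completely reducible $M$-module generated by a highest weight vector, hence irreducible.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $g\le w\le2g-2$, that is, $m+2\le w\le 2m+2$. By Proposition~\ref{prop:heis} and Example~\ref{ex:heis}, $H_{w-1}(\mathfrak n)_w\ne0$. By Lemma~\ref{lem:extremal}(ii) and (iii), this is a direct summand of $H_{w-1}(\mathfrak g)_w$ for both choices of $\mathfrak g$. The case $w=g$ shows that $\mathfrak g$ is not Koszul in weight $\le g$.

It remains to identify the representation. In the two-term complex of Example~\ref{ex:heis}, the group $\mathrm{GL}_2$ acts on $z\wedge\Lambda^{w-2}\mathfrak n_1$ by $\det^2\cdot\det^{w-2}=\det^w$. With $k=w-2$ we have $2m-k=2g-2-w$, so \eqref{eq:lef} gives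
\[
H_{w-1}(\mathfrak n)_w\cong{\det}^w\boxtimes V''_{(1^{2g-2-w})} .
\]
This is the irreducible $M$-module of highest torus weight $\mu=(w,w,1^{2g-2-w})$, a partition with $2g-w\le g$ rows. Decompose $H_{w-1}(\mathfrak g)_w$ into irreducible representations $V_\nu$. All its $\lambda$-degrees are at most $2w$, so by Lemma~\ref{lem:top} each summand has $\nu_1+\nu_2\le2w$, and the part of $\lambda$-degree $2w$ is the direct sum of the irreducible $M$-modules $V_\nu(2w)$ over the summands with $\nu_1+\nu_2=2w$. By Lemma~\ref{lem:extremal}(ii) this part is $H_{w-1}(\mathfrak n)_w$, which is irreducible of highest torus weight $\mu$. So exactly one summand has $\nu_1+\nu_2=2w$, and it is $V_\mu$. Every copy of $V_\mu$ is such a summand, so the multiplicity of $V_\mu$ is one.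
\end{proof}

\begin{remark}[Explicit cycles]
Put $r=2g-2-w$, so that $0\le r\le m$ and $w-2=r+2(m-r)$. The chain
\[
z\wedge\bar a_3\wedge\dots\wedge\bar a_{r+2}\wedge(\bar a_{r+3}\wedge\bar b_{r+3})\wedge\dots\wedge(\bar a_g\wedge\bar b_g)\in C_{w-1}(\mathfrak n)_w
\]
is a cycle of torus weight $\mu$. It is not a boundary: a wedge of basis vectors of $H''$ of torus weight $\varepsilon_3+\dots+\varepsilon_{r+2}$ contains $a_i$ but not $b_i$ for $i\le r+2$, so it has at most $r+2(m-r)<w$ factors. Its class spans the highest weight line of $V_\mu$. For $g=w=4$ it is the cycle $\xi$ of Section~\ref{sec:four}; the other two classes in genus four generate $V_{(5,5,1)}\subset H_4(\mathfrak g)_5$ and $V_{(6,6)}\subset H_5(\mathfrak g)_6$. By \eqref{eq:lef}, $\mathfrak n$ is Koszul in weight $\le g-1$, so it cannot improve the upper bound in Corollary~\ref{cor:W}.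
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:W}]
Theorem~\ref{thm:A} gives $W_g\le g-1$, and (F3) gives $W_g\ge\lfloor g/3\rfloor$. Let $\mathfrak g=\mathrm{Gr}\,\mathfrak u_g$, $w\le3$ and $p\ne w$. If $p>w$, then $H_p(\mathfrak g)_w=0$ by (K0). If $p<w$, then $p\in\{0,1,2\}$. The group $H_0$ is concentrated in weight $0$, the group $H_1$ in weight $1$ by (K1), and $H_2$ in weight $2$ by (K2) and (F1). So $W_g\ge3$. For $g=4$ the two bounds agree.
\end{proof}

\section{A twisted loop subalgebra}\label{sec:loop}

The Heisenberg algebra is finite-dimensional, so its homology vanishes in high degrees. For Theorem~\ref{thm:B} we need an extremal subalgebra with homology in every degree, and we get one from a cocharacter with a larger centralizer.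

Let $\lambda(s)$ multiply $a_g$ by $s$ and $b_g$ by $s^{-1}$, and fix the other basis vectors. Put
\[
n=g-1\ge3,\qquad H'=\langle a_i,b_i:i\le n\rangle,\qquad\omega'=\sum_{i\le n}a_i\wedge b_i,
\]
and write $V'_\mu$ for the irreducible representations of $\mathrm{Sp}(H')$. The largest $\lambda$-degree in $\Lambda^3H$ is $1$, attained on $a_g\wedge\Lambda^2H'$. The part of $H\wedge\omega$ of $\lambda$-degree $1$ is spanned by $a_g\wedge\omega=a_g\wedge\omega'$. Hence $d=1$, and $\eta\mapsto a_g\wedge\eta$ identifies
\[
P:=\Lambda^2H'/\mathbb Q\omega'\cong V'_{(1,1)}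
\]
with $V(1)$. Its dimension is $n(2n-1)-1=(2n+1)(n-1)=(2g-1)(g-2)$. Let $\mathfrak n'=\mathfrak n^\lambda$, which is the same for $\mathrm{Gr}\,\mathfrak t_g$ and $\mathrm{Gr}\,\mathfrak u_g$ by Lemma~\ref{lem:extremal}(iii). The group $\mathrm{Sp}(H')$ centralizes $\lambda$ and acts on $\mathfrak n'$.

\subsection{A presentation of $\mathfrak n'$}

In Section~\ref{sec:heis} the relations in weight $2$ forced the algebra to vanish in weight $3$. Here they do not, and we must know that $\mathfrak n'$ has no further relations. This is the only place where the proof of Theorem~\ref{thm:B} uses (F1).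

\begin{proposition}\label{prop:pres}
We have $\Lambda^2P\cong V'_{(2,1,1)}\oplus V'_{(2)}$, and $\mathfrak n'$ is the quotient of the free Lie algebra on $P$ by the ideal generated by $V'_{(2,1,1)}\subset\Lambda^2P$.
\end{proposition}

\begin{proof}
Let $S_\mu$ denote the Schur functors and $N=2n$. The $\mathrm{GL}(H')$-module $\Lambda^2(\Lambda^2H')$ contains the highest weight vector $(a_1\wedge a_2)\wedge(a_1\wedge a_3)$, which generates $S_{(2,1,1)}H'$. Both modules have dimension $(N+1)N(N-1)(N-2)/8$, so they are equal. Littlewood's branching rule says that for a partition $\kappa$ with at most $n$ rows, the multiplicity of $V'_\mu$ in $S_\kappa H'$ is $\sum_\beta c^\kappa_{\mu\beta}$, where $c^\kappa_{\mu\beta}$ are the Littlewood--Richardson coefficients and $\beta$ runs over partitions whose columns all have even length. It applies to $\kappa=(2,1,1)$ because $n\ge3$. The only such $\beta$ contained in $\kappa$ are $\emptyset$, which gives $\mu=(2,1,1)$, and $(1,1)$, which gives $\mu=(2)$ and $\mu=(1,1)$, once each. On the other hand $\Lambda^2H'\cong P\oplus\mathbb Q$,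 so $\Lambda^2(\Lambda^2H')\cong\Lambda^2P\oplus P$. Canceling $P=V'_{(1,1)}$ gives the first claim.

By (F1), (K2) and Lemma~\ref{lem:extremal}(ii), $H_2(\mathfrak n')_w=0$ for $w\ne2$. By Lemma~\ref{lem:extremal}(i) and (K2), $\mathfrak n'$ is the quotient of the free Lie algebra on $P$ by the ideal generated by $K'=\ker(\Lambda^2P\to\mathfrak n'_2)$. It remains to show $K'=V'_{(2,1,1)}$. By Lemma~\ref{lem:zero} with indices $(g,1,2,3)$, the subrepresentation $K'$ contains the nonzero vector $(a_1\wedge a_2)\wedge(a_1\wedge a_3)$. Its torus weight $2\varepsilon_1+\varepsilon_2+\varepsilon_3$ does not occur in $V'_{(2)}=\mathrm{Sym}^2H'$, so the vector lies in $V'_{(2,1,1)}$, and $K'\supseteq V'_{(2,1,1)}$ by irreducibility. By Lemma~\ref{lem:nonzero} with indices $(g,1,2)$, $K'\ne\Lambda^2P$. Since $\Lambda^2P/V'_{(2,1,1)}$ is irreducible, $K'=V'_{(2,1,1)}$.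
\end{proof}

\subsection{The loop algebra}

So $\mathfrak n'_1=P$ and $\mathfrak n'_2\cong V'_{(2)}$, which is the adjoint representation $\mathfrak{sp}(H')$. These are the two summands of $\mathfrak{sl}(H')$ as an $\mathfrak{sp}(H')$-module, and this suggests a candidate for $\mathfrak n'$. We extend scalars to $\mathbb C$ and keep the names $H'$, $P$, $V'_\mu$; homology commutes with this extension.

For $X\in\mathrm{End}(H')$ define $X^*$ by $\omega(Xu,v)=\omega(u,X^*v)$. The map $\sigma(X)=-X^*$ is an involution of the Lie algebra $\mathfrak{sl}(H')$, with eigenspace decomposition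
\[
\mathfrak{sl}(H')=\mathfrak{sp}(H')\oplus\mathfrak p,\qquad\mathfrak p=\{X:X^*=X,\ \mathrm{tr}\,X=0\}.
\]
An endomorphism $X$ satisfies $X^*=X$ exactly when the form $(u,v)\mapsto\omega(Xu,v)$ is alternating. So the self-adjoint endomorphisms form a module isomorphic to $\Lambda^2H'$, the scalars form its invariant line, and $\mathfrak p\cong P$. We have $[\mathfrak{sp}(H'),\mathfrak p]=\mathfrak p$, because $\mathfrak p$ is irreducible and nontrivial. We have $[\mathfrak p,\mathfrak p]=\mathfrak{sp}(H')$, because $\mathfrak p\oplus[\mathfrak p,\mathfrak p]$ is a nonzero ideal of the simple Lie algebra $\mathfrak{sl}(H')$. Define a graded subalgebra of $\mathfrak{sl}(H')\otimes\mathbb C[t]$ by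
\[
\mathcal L=\bigoplus_{k\ge1\text{ odd}}\mathfrak p\,t^k\ \oplus\bigoplus_{k\ge2\text{ even}}\mathfrak{sp}(H')\,t^k .
\]
By the two equalities above, $\mathcal L_k=[\mathcal L_1,\mathcal L_{k-1}]$ for $k\ge2$, so $\mathcal L_1=\mathfrak p\,t$ generates $\mathcal L$. The bracket $\Lambda^2\mathfrak p\to\mathfrak{sp}(H')\cong V'_{(2)}$ is an equivariant surjection, so its kernel is $V'_{(2,1,1)}$. By Proposition~\ref{prop:pres}, an equivariant isomorphism $P\cong\mathfrak p\,t$ extends to a surjection of graded Lie algebras
\[
f\colon\mathfrak n'_{\mathbb C}\to\mathcal L ,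
\]
which is $\mathfrak{sp}(H')$-equivariant because it is so on generators.

A surjection onto $\mathcal L$ says nothing about the homology of $\mathfrak n'$ in high degrees; a free Lie algebra surjects onto $\mathcal L$ as well. We need $f$ to be injective, and for this we need a presentation of $\mathcal L$. One is available after enlarging $\mathcal L$ by the positive root spaces of $\mathfrak{sp}(H')$.

Order the basis of $H'$ as $a_1,\dots,a_n,b_n,\dots,b_1$, and define simple root vectors of $\mathfrak{sl}(H')$ by
\[
E_i\colon a_{i+1}\mapsto a_i,\qquad E_{2n-i}\colon b_i\mapsto-b_{i+1}\quad(1\le i<n),\qquad E_n\colon b_n\mapsto a_n,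
\]
each killing the other basis vectors. From $\omega(E_ia_{i+1},b_i)=1$ we get $E_i^*b_i=b_{i+1}$ for $i<n$, and from $\omega(E_nb_n,b_n)=1$ we get $E_n^*b_n=-a_n$. Hence $\sigma(E_i)=E_{2n-i}$ for all $i$. Since $\sigma$ also preserves the diagonal matrices, it is the diagram automorphism of $\mathfrak{sl}(H')$. The elements $e_i=E_i+E_{2n-i}$ $(i<n)$ and $e_n=E_n$ are root vectors of $\mathfrak{sp}(H')$ for the simple roots $\alpha_i=\varepsilon_i-\varepsilon_{i+1}$ and $\alpha_n=2\varepsilon_n$. They generate the subalgebra $\mathfrak m\subset\mathfrak{sp}(H')$ spanned by the positive root vectors. Let $v\in P$ be the class of $b_1\wedge b_2$, a lowest weight vector of torus weight $\alpha_0=-\varepsilon_1-\varepsilon_2$, and put $e_0=f(v)\in\mathfrak p\,t$. Let $a_{ij}=2(\alpha_i,\alpha_j)/(\alpha_i,\alpha_i)$ for $0\le i,j\le n$, where the $\varepsilon_i$ are orthonormal. Since $n\ge3$, we have $\alpha_2=\varepsilon_2-\varepsilon_3$, and so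
\[
a_{02}=a_{20}=-1,\qquad a_{0j}=a_{j0}=0\quad\text{for }j\ge1,\ j\ne2 .
\]
By \cite[Theorem 8.3]{Kac}, $\mathfrak N:=\mathcal L\rtimes\mathfrak m$ is the positive part of the affine Lie algebra of type $A^{(2)}_{2n-1}$, with Cartan matrix $(a_{ij})$ and Chevalley generators $e_0,\dots,e_n$. By \cite[Theorem 9.11]{Kac}, $\mathfrak N$ is the Lie algebra with generators $e_0,\dots,e_n$ and defining relations
\begin{equation}\label{eq:serre}
(\mathrm{ad}\,e_i)^{1-a_{ij}}e_j=0\qquad(i\ne j).
\end{equation}

\begin{proposition}\label{prop:loop}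
The map $f\colon\mathfrak n'_{\mathbb C}\to\mathcal L$ is an isomorphism.
\end{proposition}

\begin{proof}
The algebra $\mathfrak m$ acts on $\mathfrak n'_{\mathbb C}$ by derivations, and $f$ extends to a homomorphism $F=f\rtimes\mathrm{id}\colon\mathfrak n'_{\mathbb C}\rtimes\mathfrak m\to\mathfrak N$. We construct its inverse by checking that $v,e_1,\dots,e_n\in\mathfrak n'_{\mathbb C}\rtimes\mathfrak m$ satisfy the relations \eqref{eq:serre}, with $v$ in place of $e_0$. In the semidirect product, $[e_j,y]=e_j\cdot y$ for $y\in\mathfrak n'_{\mathbb C}$.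

The relations with $i,j\ge1$ hold in $\mathfrak m$, since they hold in $\mathfrak N\supset\mathfrak m$. For $j\ne2$ the relations for $(0,j)$ and $(j,0)$ both say $e_j\cdot v=0$. This holds: $e_1\cdot(b_1\wedge b_2)=-b_2\wedge b_2=0$, and $e_j$ kills $b_1$ and $b_2$ for $j\ge3$. For $(i,j)=(2,0)$ we compute $e_2\cdot v=-b_1\wedge b_3$ and $e_2\cdot(b_1\wedge b_3)=0$, so $(\mathrm{ad}\,e_2)^2v=0$. For $(i,j)=(0,2)$ we have
\[
[v,[v,e_2]]=-[v,e_2\cdot v]=[\,b_1\wedge b_2,\ b_1\wedge b_3\,]\in\mathfrak n'_{\mathbb C},
\]
and this vanishes, because it has torus weight $-(2\varepsilon_1+\varepsilon_2+\varepsilon_3)$, which does not occur in the weight $2$ part $\Lambda^2P/V'_{(2,1,1)}\cong V'_{(2)}$.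

So there is a homomorphism $h\colon\mathfrak N\to\mathfrak n'_{\mathbb C}\rtimes\mathfrak m$ with $h(e_0)=v$ and $h(e_i)=e_i$ for $i\ge1$. Its image contains $\mathfrak m$ and $U(\mathfrak m)v$. The latter is $P$, because $v$ is a lowest weight vector of the irreducible module $P$, and $P$ generates $\mathfrak n'_{\mathbb C}$. So $h$ is surjective. The composite $F\circ h$ fixes the generators of $\mathfrak N$, so it is the identity and $h$ is injective. Hence $h$ is an isomorphism with inverse $F$, and $f$ is bijective.
\end{proof}

\subsection{Homology in every degree}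

\begin{lemma}\label{lem:abelian}
Let $\mathfrak l=\bigoplus_{w\ge1}\mathfrak l_w$ be a graded complex Lie algebra with finite-dimensional pieces that contains an infinite-dimensional abelian subalgebra $\mathfrak a$. Then $H_p(\mathfrak l)\ne0$ for all $p\ge0$.
\end{lemma}

\begin{proof}
Let $A=U(\mathfrak l)$, a graded algebra with $A_0=\mathbb C$, and let $A_+$ be the sum of its pieces of positive weight. Build a graded free resolution $Q_\bullet\to\mathbb C$ with $Q_0=A$ and $Q_q=A\otimes B_q$, where $B_q$ is a graded complement to $A_+Z$ in the kernel $Z$ of the previous map. Then $B_q$ generates $Z$, and all differentials map $Q_q$ into $A_+Q_{q-1}$. So $\mathbb C\otimes_AQ_\bullet$ has zero differential, and $B_q\cong H_q(\mathfrak l)$.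

Suppose $H_p(\mathfrak l)=0$. Then $p\ge1$, since $H_0(\mathfrak l)=\mathbb C$, and $Q_p=0$, so $0\to Q_{p-1}\to\dots\to Q_0\to\mathbb C\to0$ is exact. By the Poincar\'e--Birkhoff--Witt theorem, $A$ is a free $U(\mathfrak a)$-module. So this is also a free resolution of $\mathbb C$ over $U(\mathfrak a)$, and $H_p(\mathfrak a)=0$. But $\mathfrak a$ is abelian and infinite-dimensional, so $H_p(\mathfrak a)=\Lambda^p\mathfrak a\ne0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Fix $0\ne X\in\mathfrak{sp}(H')$. The elements $Xt^{2k}$, $k\ge1$, span an infinite-dimensional abelian subalgebra of $\mathcal L$. By Proposition~\ref{prop:loop} and Lemma~\ref{lem:abelian}, $H_p(\mathfrak n')\ne0$ for all $p\ge0$. By Lemma~\ref{lem:extremal}(ii) and (iii), $H_p(\mathfrak n')_w$ is a direct summand of $H_p(\mathfrak g)_w$ for both choices of $\mathfrak g$, so $H_p(\mathfrak g)\ne0$ for all $p$. If $p>\dim P=(2g-1)(g-2)$, then $H_p(\mathfrak n')_p\subset\Lambda^pP=0$ by (K0). So $H_p(\mathfrak n')_w\ne0$ for some $w\ne p$, and therefore $H_p(\mathfrak g)_w\ne0$.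
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bou}
Bourbaki, \emph{Lie}, VIII, \S13.

\bibitem{FH}
Fulton and Harris, \S17.2.

\bibitem{J80}
D.~Johnson, Math. Ann. \textbf{249} (1980).

\bibitem{J83}
D.~Johnson, Ann. of Math. \textbf{118} (1983).

\bibitem{J85}
D.~Johnson, Topology \textbf{24} (1985).

\bibitem{Kac}
Kac, \emph{Infinite Dimensional Lie Algebras}.

\bibitem{KRW}
Alexander Kupers and Oscar Randal-Williams, \emph{On the Torelli Lie algebra}, arXiv:2106.16010 (2021).

\end{thebibliography}
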